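# Lattice polytopes with an interior lattice point and covering radius $d/2$

## Direct sums of the simplices $S(\mathbf 1_l)$ as presumed extremal bodies

Take a lattice polytope in $\mathbb R^d$ with a lattice point in its interior. Put a copy at every lattice point and rescale all copies by a common factor until they just cover space. How large can this factor be? In dimension one the worst segment is $[-1,1]$, with factor $\frac12$. The natural guess for dimension $d$ is that the factor never exceeds $\frac d2$, and that it equals $\frac d2$ only for bodies assembled from the most symmetric small simplices, those with vertices $e_1,\dots,e_k,-(e_1+\dots+e_k)$. Let us make the guess precise and test it.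

**Definition (covering radius).** For a convex body $K\subseteq\mathbb R^d$ and a (full rank) lattice $\Lambda$,
$$\mu(K,\Lambda)=\min\{\mu\ge 0:\ \mu K+\Lambda=\mathbb R^d\},\qquad \mu(K)=\mu(K,\mathbb Z^d).$$

Four facts follow at once from the definition.

* If $K\subseteq K'$, then $\mu(K',\Lambda)\le\mu(K,\Lambda)$.
* If $\Lambda'\subseteq\Lambda$ is a sublattice (of full rank), then $\mu(K,\Lambda)\le\mu(K,\Lambda')$.
* $\mu(K+x,\Lambda)=\mu(K,\Lambda)$, because $\mu(K+x)+\Lambda=(\mu K+\Lambda)+\mu x$.
* $\mu(\varphi(K),\varphi(\Lambda))=\mu(K,\Lambda)$ for every invertible linear map $\varphi$.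

**Definition (hollow, lattice polytope).** $K$ is hollow if $\operatorname{int}(K)\cap\mathbb Z^d=\emptyset$, and non-hollow otherwise. A lattice polytope has all vertices in $\mathbb Z^d$. A lattice $d$-polytope is a $d$-dimensional one. For a general lattice $\Lambda$, a $\Lambda$-polytope has its vertices in $\Lambda$, and non-hollow means that some point of $\Lambda$ is interior.

**Definition (the building blocks).** For $l\ge2$ let $S(\mathbf 1_l)=\operatorname{conv}\{-\mathbf 1_{l-1},e_1,\dots,e_{l-1}\}\subseteq\mathbb R^{l-1}$. So $S(\mathbf 1_2)=[-1,1]$, and $S(\mathbf 1_3)$ is the triangle with vertices $(1,0),(0,1),(-1,-1)$.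

**Definition (direct sum).** For polytopes $P\subseteq\mathbb R^{d_1}$, $Q\subseteq\mathbb R^{d_2}$ that both contain the origin,
$$P\oplus Q=\operatorname{conv}\big((P\times\{0\})\cup(\{0\}\times Q)\big)\subseteq\mathbb R^{d_1+d_2}.$$
The position of the origin matters: $[-1,1]\oplus[-1,1]$ is the square $\operatorname{conv}\{\pm e_1,\pm e_2\}$, while $[-1,1]\oplus[0,2]$ is the triangle $\operatorname{conv}\{(1,0),(-1,0),(0,2)\}$.

**Definition (unimodular equivalence, the class $\mathcal C$).** Unimodular equivalences are the maps $x\mapsto Ux+t$ with $U\in GL_d(\mathbb Z)$, $t\in\mathbb Z^d$. Let $\mathcal C$ be the smallest class of lattice polytopes that contains all $S(\mathbf 1_l)$, $l\ge2$, and is closed under unimodular equivalence and under direct sums of members containing the origin. Every polytope obtained by direct sums and/or lattice translations of simplices $S(\mathbf 1_l)$, up to unimodular equivalence, lies in $\mathcal C$.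

We take as known that $\mu(S(\mathbf 1_{d+1}))=d/2$ and that the covering radius is additive over direct sums of summands containing the origin. Consequently every $d$-dimensional member of $\mathcal C$ has covering radius $d/2$.

**Statement (the guess).** *Let $P$ be a non-hollow lattice $d$-polytope. Then $\mu(P)\le d/2$, with equality if and only if $P$ is obtained, up to unimodular equivalence, by direct sums and/or translations of simplices $S(\mathbf 1_l)$.*

The case $d=1$: a non-hollow lattice segment is $[a,b]$ with $b-a\ge2$, and $\mu([a,b])=\frac1{b-a}\le\frac12$. Equality holds exactly for length $2$, that is, for translates of $S(\mathbf 1_2)$. The guess is right. Non-hollowness is needed, since $\mu([0,1])=1$.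

Samples for $d=2$: the triangle $S(\mathbf 1_3)$ and the two bodies in the direct sum example all have $\mu=1$. The square $[-1,1]^2$ has $\mu=\frac12$, below the bound. Now take the triangle $\operatorname{conv}\{e_1,e_2,(-2,-1)\}$, which does not look like a member of $\mathcal C$. Subtract the interior point $(0,1)$ from $[-1,1]\oplus[0,2]$; the vertices become $(1,-1),(-1,-1),(0,1)$. The linear map with $e_1\mapsto(0,1)$, $e_2\mapsto(1,-1)$ has determinant $-1$ and sends $(-2,-1)$ to $(-1,-1)$. So our triangle is in $\mathcal C$ after all, and the guess survives.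

The outcome of the lecture is that half of the guess is true. The inequality holds in all dimensions, and the "if" part is among the known facts. The "only if" part fails in every dimension $d\ge4$.

**Theorem A.** *Every non-hollow lattice $d$-polytope $P$ satisfies $\mu(P)\le d/2$.*

**Theorem B.** *For $d\ge4$ put $S_d=\operatorname{conv}\{e_1,\dots,e_d,\,-(\underbrace{2,\dots,2}_{d-3},1,1,1)\}$. Then $S_d$ is a non-hollow lattice $d$-simplex with $\mu(S_d)=d/2$, and $S_d\notin\mathcal C$.*

In dimension $4$ the counterexample is $\operatorname{conv}\{e_1,e_2,e_3,e_4,(-2,-1,-1,-1)\}$.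

## A simplex and a lattice become a sum of fractional parts

We first treat simplices with $0$ in the interior, in a weighted form that costs nothing extra. Write $\{s\}=s-\lfloor s\rfloor$.

**Setting.** Let $v_0,\dots,v_d\in\Lambda$ span $\mathbb R^d$ and satisfy a linear relation with positive coefficients. The space of relations is one-dimensional, and it is rational because the $v_i$ lie in a lattice. So there are unique positive integers $b_i$ with $\gcd(b_0,\dots,b_d)=1$ and $\sum b_iv_i=0$. Let $w_i>0$ be real and put
$$S=\operatorname{conv}\{v_i/w_i\},\quad \Lambda'=\sum_i\mathbb Zv_i\subseteq\Lambda,\quad N=\sum_i b_i,\quad \sigma=\sum_i w_ib_i .$$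
From $\sum_i\frac{w_ib_i}{\sigma}\cdot\frac{v_i}{w_i}=0$ we see that $0\in\operatorname{int}S$, with barycentric coordinates $\beta_i=w_ib_i/\sigma$. For $a\in\mathbb R^{d+1}$ put
$$p(a)=\sum_i a_iv_i,\qquad F_a(t)=\sum_i w_i\{a_i+tb_i\}\quad(t\in\mathbb R).$$
The map $p$ is onto $\mathbb R^d$ with kernel $\mathbb Rb$.

The shape of $F_a$ is simple. It has period $1$ because the $b_i$ are integers, and it is right-continuous. We say that $i$ jumps at $t$ if $a_i+tb_i\in\mathbb Z$; at such a time the $i$-th term drops by $w_i$. Each $i$ jumps exactly $b_i$ times per period. Between jumps $F_a$ increases with slope $\sigma$. So the minimum of $F_a$ exists and is attained at a jump time.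

**Lemma 1.** *For $\lambda\ge0$: $p(a)\in\lambda S+\Lambda'$ if and only if $\min_tF_a(t)\le\lambda$.*

*Proof.* Since $0\in S$, the body $\lambda S$ is the union of all $\lambda''S$ with $0\le\lambda''\le\lambda$. So $\lambda S=\{p(y):y\ge0,\ \sum w_iy_i\le\lambda\}$: in a point $\lambda''\sum_i\lambda_iv_i/w_i$ with $\lambda_i\ge 0$, $\sum\lambda_i=1$, set $y_i=\lambda''\lambda_i/w_i$. Hence $p(a)\in\lambda S+\Lambda'$ means that $p(a)=p(y)+p(z)$ for such a $y$ and some $z\in\mathbb Z^{d+1}$. Because $\ker p=\mathbb Rb$, this says $y=a+tb-z$ for some $t\in\mathbb R$. For fixed $t$, the least nonnegative value of $a_i+tb_i-z_i$ over integers $z_i$ is $\{a_i+tb_i\}$, and then $\sum w_iy_i=F_a(t)$. So the condition is that $F_a(t)\le\lambda$ for some $t$. $\square$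

For $S=[-1,1]$ we have $v_0=-1$, $v_1=1$, $b=(1,1)$ and $F_a(t)=\{a_0+t\}+\{a_1+t\}$. With $\theta=\{a_1-a_0\}$, the values at the two jump times are $\theta$ and $\{-\theta\}$. For $\theta\neq 0$ the minimum is $\min(\theta,1-\theta)$, and for $\theta=0$ it is $0$. Either way it is the distance from $p(a)=a_1-a_0$ to $\mathbb Z$, as it must be. The largest value is $\frac12$.

For $S=\operatorname{conv}\{e_1,e_2,(-2,-1)\}$ we have $b=(2,1,1)$. Take $a=(0,-\frac14,-\frac34)$, so that $F_a(t)=\{2t\}+\{t-\frac14\}+\{t-\frac34\}$. The jump times in $[0,1)$ are $0,\frac12$ (from the first term), $\frac14$ and $\frac34$. The values are $F_a(0)=0+\frac34+\frac14$, $F_a(\frac14)=\frac12+0+\frac12$, $F_a(\frac12)=0+\frac14+\frac34$ and $F_a(\frac34)=\frac12+\frac12+0$, each equal to $1$. So $\min F_a=1$, and by Lemma 1 the point $p(a)=(\frac32,\frac12)$ is in no $\lambda S+\mathbb Z^2$ with $\lambda<1$. Hence $\mu(S)\ge1$.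

## The mean of $F_a$ is too big by one half, and $F_a^2$ repairs it

We want $\min F_a\le\frac d2$ when all $w_i=1$. The first thing to try is that the minimum is at most the mean. Since $\int_0^1\{a_i+tb_i\}\,dt=\frac12$, the mean of $F_a$ is $\frac{d+1}2$, so this only gives $\mu(S)\le\frac{d+1}2$. The loss is visible in the example above: there $F_a$ climbs from $1$ to $2$ between jumps, so its mean is $\frac32$, while its minimum is $1$. The mean over all times includes the climbs between jumps, and these are not where the minimum is attained. We need an average over the jump times only.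

The balance of $F_a^2$ produces one. While $F$ climbs, $F^2$ grows at rate $2\sigma F$, whose integral we know. At a single jump of size $w$ that ends at the value $F(\tau)$, $F^2$ loses $(F(\tau)+w)^2-F(\tau)^2=w(2F(\tau)+w)$. This contains the value at the jump time, plus an extra $w^2$; the extra term is the missing half.

**Lemma 2.** *$\min_tF_a(t)\le\frac12\sum_iw_i(1-\beta_i)$, with equality if and only if at every jump time exactly one $i$ jumps and $F_a$ takes the same value at all jump times. If all $w_i=1$, the bound is $d/2$, and equality holds if and only if the sets $A_i=\{t:a_i+tb_i\in\mathbb Z\}$ are pairwise disjoint and $\bigcup_iA_i$ is a coset of $\frac1N\mathbb Z$.*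

*Proof.* Write $F=F_a$ and $m=\min F$.

**Step 1: the balance of $F^2$.** This step turns periodicity into an identity. Over one period, the total growth of $F^2$ between jumps equals its total drop at jumps:
$$2\sigma\int_0^1F\,dt=\sum_\tau\big(F(\tau^-)^2-F(\tau)^2\big),\tag{1}$$
where $\tau$ runs over the jump times in a period. Since $\int_0^1F\,dt=\frac12\sum w_i$, the left side is $\sigma\sum_iw_i$.

**Step 2: a lower bound for each drop.** This step brings in $m$. Let $I(\tau)$ be the set of indices that jump at $\tau$ and $\Delta=\sum_{i\in I(\tau)}w_i$, so $F(\tau^-)=F(\tau)+\Delta$. Then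
$$F(\tau^-)^2-F(\tau)^2=\Delta\,(2F(\tau)+\Delta)=\sum_{i\in I(\tau)}w_i\,(2F(\tau)+\Delta)\ \ge\sum_{i\in I(\tau)}w_i\,(2F(\tau)+w_i)\ \ge\sum_{i\in I(\tau)}w_i\,(2m+w_i).$$
The first inequality is an equality iff $|I(\tau)|=1$, the second iff $F(\tau)=m$.

**Step 3: summation.** This step gives the bound. Each $i$ occurs in exactly $b_i$ of the sets $I(\tau)$, so (1) yields
$$\sigma\sum_iw_i\ \ge\ \sum_ib_iw_i(2m+w_i)=2m\sigma+\sum_ib_iw_i^2 .$$
Divide by $2\sigma$ and use $b_iw_i/\sigma=\beta_i$ to get $m\le\frac12\sum_iw_i(1-\beta_i)$. Equality holds iff all jumps are simple and $F=m$ at every jump time. Since $m$ is attained at a jump time, the second condition says that $F$ is constant on the jump times.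

**Step 4: unit weights.** This step rewrites equality as a tiling condition. If all $w_i=1$, the bound is $\frac12\big((d+1)-\sum\beta_i\big)=\frac d2$, and $\sigma=N$. When all jumps are simple, consecutive jump times $\tau<\tau'$ satisfy $F(\tau')-F(\tau)=N(\tau'-\tau)-1$. So $F$ is constant on the jump times iff consecutive jump times differ by $\frac1N$, that is, iff the set $\bigcup A_i$ of jump times is a coset of $\frac1N\mathbb Z$. Simple jumps mean that the $A_i$ are pairwise disjoint. $\square$

**Theorem C.** *Let $S$ be a $d$-simplex with vertices $\ell_ip_i$ ($0\le i\le d$), where $p_i\in\Lambda$ is primitive and $\ell_i>0$ is real. Let $0\in\operatorname{int}S$ have barycentric coordinates $\beta_i$. Then $\mu(S,\Lambda)\le\frac12\sum_i(1-\beta_i)/\ell_i$.*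

*Proof.* The $p_i$ span $\mathbb R^d$ and satisfy $\sum\beta_i\ell_ip_i=0$ with positive coefficients. So we are in the setting with $v_i=p_i$, $w_i=1/\ell_i$. Let $B$ be the asserted bound. By Lemma 2, $\min F_a\le B$ for every $a$. By Lemma 1, every $p(a)$ lies in $BS+\Lambda'$, and $p$ is onto. So $\mu(S,\Lambda)\le\mu(S,\Lambda')\le B$. $\square$

Consequently, if $S$ is a $\Lambda$-simplex with $0\in\operatorname{int}S$, all $\ell_i$ are positive integers and $\mu(S,\Lambda)\le\frac12\sum(1-\beta_i)=\frac d2$. If some $\ell_i\ge2$, the bound drops strictly below $\frac d2$, because $1-\beta_i>0$. So equality forces all vertices to be primitive vectors.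

**Remark (the bound as a ratio of volumes).** Let $\operatorname{Vol}_\Lambda$ be $d!$ times the volume measured so that a fundamental cell of $\Lambda$ has volume $1$ (a point has $\operatorname{Vol}=1$). Put $s_i=\ell_ip_i$, let $F_i$ be the facet opposite $s_i$, and let $\pi_i$ be the projection along $\mathbb Rp_i$. From $0=\beta_is_i+(1-\beta_i)f_0$ with $f_0=-\frac{\beta_i}{1-\beta_i}s_i$ in the relative interior of $F_i$, the chord of $S$ through $0$ and $s_i$ is $[f_0,s_i]$, of lattice length $\ell_i/(1-\beta_i)$. The direction $p_i$ is not parallel to $F_i$, since otherwise $s_i$ would lie in the affine hull of $F_i$. So $\pi_i$ is injective on $F_i$, and $\pi_i(S)=\pi_i(F_i)$ because $\pi_i(s_i)=0=\pi_i(f_0)$. Let $g$ be in the relative boundary of $F_i$. The points of $S$ above the ray from $0$ through $\pi_i(g)$ are the points of the segments $[s_i,f]$ with $f\in[f_0,g]$, hence form the triangle $s_if_0g$. So the chord above $\theta\pi_i(g)$ has $(1-\theta)$ times the length of the chord above $0$. Integrating a function that falls linearly on rays from its peak at $0$ to $0$ on the boundary of a $(d-1)$-dimensional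 base gives $\frac1d\cdot\text{peak}\cdot\text{base}$. Hence $\operatorname{Vol}_\Lambda(S)=\frac{\ell_i}{1-\beta_i}\operatorname{Vol}_{\pi_i(\Lambda)}(\pi_i(F_i))$, and Theorem C reads
$$\mu(S,\Lambda)\le\tfrac12\sum_i\operatorname{Vol}_{\pi_i(\Lambda)}(\pi_i(F_i))\big/\operatorname{Vol}_\Lambda(S).$$

## From simplices to all polytopes by projection

For general $P$ with $0$ in the interior, one would like a $d$-simplex spanned by vertices of $P$ with $0$ in its interior, for then monotonicity finishes the proof. This fails already for $\operatorname{conv}\{\pm e_1,\pm e_2\}$: any three vertices contain an antipodal pair, so $0$ is on an edge of their triangle. But a simplex of lower dimension with $0$ in its relative interior always exists, and the remaining directions can be treated by projecting.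

**Lemma 3.** *Let $K$ be a convex body with $0\in K$, $L$ a linear subspace spanned by vectors of $\Lambda$ such that $K\cap L$ has dimension $\dim L$, and $\pi$ the projection along $L$. Then $\mu(K,\Lambda)\le\mu(K\cap L,\Lambda\cap L)+\mu(\pi(K),\pi(\Lambda))$.*

*Proof.* Since $L$ is spanned by lattice vectors, $\Lambda\cap L$ is a full rank lattice in $L$ and $\pi(\Lambda)$ is a lattice. Call the two terms on the right $\mu_1,\mu_2$. Given $x$, there are $k\in K$ and $z\in\Lambda$ with $\pi(x)=\mu_2\pi(k)+\pi(z)$. Then $x-z-\mu_2k\in L$, so it lies in $\mu_1(K\cap L)+(\Lambda\cap L)$. Hence $x\in\mu_1K+\mu_2K+\Lambda=(\mu_1+\mu_2)K+\Lambda$, using convexity. $\square$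

*Proof of Theorem A.* We prove it for $\Lambda$-polytopes with respect to an arbitrary lattice $\Lambda$, by induction on $d\ge1$. The general lattice is needed because $\pi(\Lambda)$ will appear.

**Step 1: a simplex through the interior point.** This step finds the part of $P$ that Lemma 2 controls. Translate by a lattice vector so that $0\in\operatorname{int}P$. Let $W$ be an inclusion-minimal set of vertices of $P$ with $0\in\operatorname{conv}W$. By Carathéodory's theorem and minimality, $W$ is affinely independent; by minimality again, all coefficients of $0$ in $\operatorname{conv}W$ are positive. So $0$ is in the relative interior of the simplex $\operatorname{conv}W$, of dimension $k=|W|-1$. Since $0$ is interior, it is not a vertex, so $k\ge1$. Let $L=\operatorname{span}W$; it is the affine hull of $W$, so $\dim L=k$.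

**Step 2: the bound inside $L$.** This step handles $k$ of the $d$ dimensions. The $k+1$ vectors of $W$ span $L$, lie in $\Lambda\cap L$ and satisfy a positive relation. Lemmas 1 and 2 in $L$ with unit weights give
$$\mu(\operatorname{conv}W,\Lambda\cap L)\le\mu(\operatorname{conv}W,\mathbb ZW)\le\tfrac k2 .$$
If $k=d$, then $\mu(P,\Lambda)\le\mu(\operatorname{conv}W,\Lambda)\le\frac d2$ and we are done; this covers $d=1$.

**Step 3: the remaining dimensions.** This step applies induction. Let $k<d$ and let $\pi$ be the projection along $L$. The vertices of $\pi(P)$ are images of vertices of $P$, so $\pi(P)$ is a $\pi(\Lambda)$-polytope of dimension $d-k$. Since $\pi$ is an open map, $0\in\operatorname{int}\pi(P)$. Also $\operatorname{conv}W\subseteq P\cap L$, so $P\cap L$ has dimension $k$ and $\mu(P\cap L,\Lambda\cap L)\le\frac k2$. By Lemma 3 and induction, $\mu(P,\Lambda)\le\frac k2+\frac{d-k}2=\frac d2$. $\square$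

## Equality for simplices and exact covering systems of $\mathbb Z$

The inequality is settled. The tiling condition in Lemma 2 tells us where to look for equality.

**Definition.** An exact covering system is a partition of $\mathbb Z$ into finitely many residue classes $r_i+m_i\mathbb Z$; the $m_i$ are its moduli. Example: $0+2\mathbb Z$, $1+4\mathbb Z$, $3+4\mathbb Z$, with moduli $2,4,4$.

**Theorem D.** *Let $S=\operatorname{conv}\{v_0,\dots,v_d\}$ be a $\Lambda$-simplex with $0\in\operatorname{int}S$, and let $b,N,p,\Lambda'$ be as in the setting with all $w_i=1$.*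

*(i) $\mu(S,\Lambda)=d/2$ iff there is $a\in\mathbb R^{d+1}$ such that for every $u=p(c)\in\Lambda$ the sets $\{t:a_i+c_i+tb_i\in\mathbb Z\}$, $0\le i\le d$, are pairwise disjoint with union a coset of $\frac1N\mathbb Z$.*

*(ii) If $\Lambda=\Lambda'$: $\mu(S,\Lambda)=d/2$ iff all $m_i=N/b_i$ are integers and are the moduli of an exact covering system with $d+1$ classes.*

*(iii) Consider pairs $(S,z)$ with $S$ a lattice $d$-simplex, $z\in\operatorname{int}S\cap\mathbb Z^d$, $\mathbb Z^d$ generated by $\{v-z:v\text{ a vertex of }S\}$, and $\mu(S)=d/2$. Up to unimodular equivalence these correspond bijectively to the multisets of moduli $\{m_0,\dots,m_d\}$ of exact covering systems with $d+1$ classes. The barycentric coordinates of $z$ are $1/m_i$.*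

*Proof of (i).* We first show that the covering radius is attained at a point. Put $h(x)=\min\{\lambda\ge0:x\in\lambda S+\Lambda\}$. With the gauge $g_S(x)=\min\{s\ge0:x\in sS\}$, which is finite and continuous because $0\in\operatorname{int}S$, we have $h(x)=\min_{u\in\Lambda}g_S(x-u)$. On a bounded set $D$, $h$ is at most $C=\sup_Dg_S$, and only the finitely many $u\in\Lambda\cap(D-CS)$ matter. So $h$ is continuous. It is $\Lambda$-periodic, so it attains its maximum. As $\lambda S$ increases with $\lambda$, this maximum is $\mu(S,\Lambda)$, and it is at most $\frac d2$ by Theorem A.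

So $\mu(S,\Lambda)=\frac d2$ iff some $x=p(a)$ lies in no $\lambda S+\Lambda$ with $\lambda<\frac d2$. Since $\Lambda'\subseteq\Lambda$, this says that for every $u=p(c)\in\Lambda$ the point $p(a+c)$ lies in no $\lambda S+\Lambda'$ with $\lambda<\frac d2$. By Lemma 1 this means $\min F_{a+c}\ge\frac d2$, and by Lemma 2 this is the stated condition. Replacing $c$ by another element of $c+\mathbb Rb$ shifts all the sets by a common amount, so the choice of $c$ does not matter. $\square$

*Proof of (ii).* For $u\in\Lambda=\Lambda'$ we may take $c\in\mathbb Z^{d+1}$, and then the sets in (i) are the $A_i=\{t:a_i+tb_i\in\mathbb Z\}$, for every $u$. Here $A_i=-\frac{a_i}{b_i}+\frac1{b_i}\mathbb Z$, and by choice of $a_i$ it is an arbitrary coset of $\frac1{b_i}\mathbb Z$. Suppose the $A_i$ partition $s+\frac1N\mathbb Z$. Under $T=N(t-s)$ they become subsets of $\mathbb Z$ that are cosets of $\frac N{b_i}\mathbb Z$. So $m_i=N/b_i$ is an integer, and these cosets form an exact covering system with moduli $m_i$. Conversely, if the classes $r_i+m_i\mathbb Z$ with $m_i=N/b_i$ partition $\mathbb Z$, choose $a_i$ with $A_i=\frac1N(r_i+m_i\mathbb Z)$.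 The $A_i$ then partition $\frac1N\mathbb Z$. $\square$

*Proof of (iii).* **From pairs to multisets.** This part shows that the map is well defined and injective. Translate $z$ to $0$. By (ii) the $m_i=N/b_i$ are the moduli of an exact covering system, and the barycentric coordinates of $0$ are $b_i/N=1/m_i$. These are invariant under equivalence, so equivalent pairs give the same multiset. The map $\mathbb Z^{d+1}\to\mathbb Z^d$ sending the $i$-th unit vector to $v_i$ is onto by assumption, and its kernel is $\mathbb Z^{d+1}\cap\mathbb Rb=\mathbb Zb$, since $\gcd(b_i)=1$. So the pair is equivalent to $(\mathbb Z^{d+1}/\mathbb Zb;\ \bar e_0,\dots,\bar e_d)$ and is determined by the multiset of the $b_i$. The $m_i$ determine this multiset, because $b$ is the primitive integer vector proportional to $(1/m_i)$.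

**From multisets to pairs.** This part shows surjectivity. Let $m_0,\dots,m_d$ be the moduli of an exact covering system, $d+1\ge2$. Put $M=\operatorname{lcm}(m_i)$ and $b_i=M/m_i$. Counting residues modulo $M$ gives $\sum b_i=M$. If $g\mid b_i$ for all $i$, then $M/g=m_i\cdot(b_i/g)$ is a common multiple of the $m_i$, so $M\mid M/g$ and $g=1$. Hence $b$ is primitive, $N=M$ and $N/b_i=m_i$. Since $b$ is primitive, $\mathbb Z^{d+1}/\mathbb Zb$ is torsion-free, so it is a lattice of rank $d$. The only relation among the $\bar e_i$, up to scaling, is $\sum b_i\bar e_i=0$, and its coefficient sum $N$ is not $0$. So the $\bar e_i$ are affinely independent and $0$ is interior to their simplex. By (ii) its covering radius is $\frac d2$. $\square$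

Let us test the guess with this dictionary, for triangles whose vertices, seen from an interior lattice point, generate the lattice. An exact covering system with three classes has $\frac1{m_0}+\frac1{m_1}+\frac1{m_2}=1$ and all $m_i\ge2$. The smallest modulus is $2$ or $3$, and the solutions are $(3,3,3)$, $(2,4,4)$, $(2,3,6)$. The last is impossible, since a class modulo $2$ and a class modulo $3$ always meet. For example, $\operatorname{conv}\{e_1,e_2,(-3,-2)\}$, where $b=(3,2,1)$, has $\mu<1$. The first two occur and belong to $S(\mathbf 1_3)$ and $[-1,1]\oplus[0,2]$. The guess is still alive.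

## Splitting two classes and passing to a sublattice

The system $(2,4,4)$ arises from $(2,2)$ by splitting one class into two, and geometrically from a direct sum at a vertex. Start now from $(3,3,3)$, that is, from $S(\mathbf 1_3)$, and split two different classes:
$$0+3\mathbb Z,\quad 1+6\mathbb Z,\quad 4+6\mathbb Z,\quad 2+6\mathbb Z,\quad 5+6\mathbb Z .$$
The moduli are $(3,6,6,6,6)$, so $b=(2,1,1,1,1)$ and $N=6$; the simplex given by Theorem D(iii) is $\operatorname{conv}\{e_1,\dots,e_4,(-2,-1,-1,-1)\}=S_4$.

Compare this with what $\mathcal C$ does. Translate $S(\mathbf 1_3)$ so that a vertex is at the origin: $S(\mathbf 1_3)-e_1=\operatorname{conv}\{(0,0),(-1,1),(-2,-1)\}$. The sum with $[-1,1]$ has vertices $(-1,1,0),(-2,-1,0),(0,0,\pm1)$. Subtract $(-1,1,0)$, which puts another old vertex at the origin, and sum with $[-1,1]$ again: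
$$R=\operatorname{conv}\{(-1,-2,0,0),\,(1,-1,1,0),\,(1,-1,-1,0),\,(0,0,0,1),\,(0,0,0,-1)\}\in\mathcal C .$$
Its point $z=(0,-1,0,0)$ has barycentric coordinates $(\frac13,\frac16,\frac16,\frac16,\frac16)$ in this order of vertices: indeed $\frac13(-1,-2,0,0)+\frac16(2,-2,0,0)=(0,-1,0,0)$. The vertices minus $z$ are
$$(-1,-1,0,0),\ (1,0,1,0),\ (1,0,-1,0),\ (0,1,0,1),\ (0,1,0,-1),$$
and all of them have even coordinate sum. So they do not generate $\mathbb Z^4$: $R$ and $S_4$ share barycentric coordinates, but $R$ lives in a finer lattice. Passing to a coarser lattice cannot decrease the covering radius, and Theorem A, valid for every lattice, does not let it exceed $\frac d2$.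

This already proves $\mu(S_4)=2$, given the known facts. Let $\varphi$ be the linear map that sends $e_1,\dots,e_4$ to the first four vectors of the list. It sends $(-2,-1,-1,-1)$ to $-\big((-2,-2,0,0)+(2,0,0,0)+(0,1,0,1)\big)=(0,1,0,-1)$, the fifth one. So $\varphi(S_4)=R-z$, hence $\varphi$ is invertible, and $\varphi(\mathbb Z^4)\subseteq\mathbb Z^4$. Therefore $\mu(S_4)=\mu(R-z,\varphi(\mathbb Z^4))\ge\mu(R,\mathbb Z^4)=2$, and Theorem A gives the reverse inequality.

It remains to find an invariant that separates $S_d$ from $\mathcal C$. The comparison with $R$ suggests the volume.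

## The volumes of the members of $\mathcal C$ leave a gap

Let $\operatorname{Vol}=d!\operatorname{vol}$ be the normalized volume in $\mathbb R^d$.

**Lemma 4.** *Every $d$-dimensional member of $\mathcal C$ ($d\ge1$) has $\operatorname{Vol}=d+1$ or $\operatorname{Vol}\ge2d$.*

*Proof.* **Step 1: the building blocks.** This step computes the volume of the generators. $S(\mathbf 1_l)$ is subdivided into $l$ unimodular simplices by coning from the origin over its facets, so $\operatorname{Vol}(S(\mathbf 1_l))=l$. Unimodular equivalence preserves $\operatorname{Vol}$.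

**Step 2: $\operatorname{Vol}$ is multiplicative under $\oplus$.** This step handles direct sums. Let $g_P(x)=\min\{s\ge0:x\in sP\}$, with value $\infty$ if there is no such $s$. Points of $P\oplus Q$ have the form $(s\,p',(1-s)\,q')$ with $p'\in P$, $q'\in Q$, $0\le s\le1$. Since $0\in P$ and $0\in Q$, the sets $sP$ and $sQ$ increase with $s$, and so
$$P\oplus Q=\{(x,y):g_P(x)+g_Q(y)\le1\}.$$
For fixed $x\in P$ the slice in $y$ is $(1-g_P(x))Q$. Moreover $\operatorname{vol}\{g_P\le s\}=s^{d_1}\operatorname{vol}(P)$. Hence
$$\operatorname{vol}(P\oplus Q)=\operatorname{vol}(Q)\int_P(1-g_P(x))^{d_2}dx=\operatorname{vol}(P)\operatorname{vol}(Q)\int_0^1(1-s)^{d_2}d_1s^{d_1-1}ds=\tfrac{d_1!\,d_2!}{(d_1+d_2)!}\operatorname{vol}(P)\operatorname{vol}(Q),$$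
that is, $\operatorname{Vol}(P\oplus Q)=\operatorname{Vol}(P)\operatorname{Vol}(Q)$.

**Step 3: arithmetic.** This step reads off the gap. By Steps 1 and 2, a $d$-dimensional member of $\mathcal C$ has $\operatorname{Vol}=\prod_{i=1}^r(1+a_i)$ with integers $a_i\ge1$ and $\sum a_i=d$. If $r=1$ this is $d+1$. If $r\ge2$, then $\prod_{i\ge2}(1+a_i)\ge1+\sum_{i\ge2}a_i=1+d-a_1$, so the product is at least
$$(1+a_1)(1+d-a_1)=1+d+a_1(d-a_1)\ge1+d+(d-1)=2d,$$
because $1\le a_1\le d-1$. $\square$

*Proof of Theorem B.* Put $v=-(2,\dots,2,1,1,1)$.

**Step 1: the setting.** This step identifies $b$ and $N$. We have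
$$2(e_1+\dots+e_{d-3})+e_{d-2}+e_{d-1}+e_d+v=0,$$
and the vertices span $\mathbb R^d$. So $0\in\operatorname{int}S_d$, and $S_d$ is a non-hollow lattice $d$-simplex. In the setting above with $w_i=1$ and $\Lambda=\mathbb Z^d$ we have $\Lambda'=\mathbb Z^d$ and $b=(2,\dots,2,1,1,1,1)$ with $d-3$ twos. Moreover $N=2(d-3)+4=2n$, where $n=d-1\ge3$.

**Step 2: $S_d\notin\mathcal C$.** This step uses the gap. For $q\in\mathbb R^d$ we have $\operatorname{Vol}\operatorname{conv}(e_1,\dots,e_d,q)=|1-\sum q_i|$. So $\operatorname{Vol}(S_d)=1+2(d-3)+3=2d-2$. For $d\ge4$ we have $d+1<2d-2<2d$, and Lemma 4 excludes $S_d$ from $\mathcal C$.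

**Step 3: $\mu(S_d)=\frac d2$.** This step exhibits a point that is covered last. The bound $\le$ is Theorem A. For $\ge$, label the $d-3=n-2$ vertices with coefficient $2$ by $i=0,\dots,n-3$ and give them $a_i=-i/n$. Give the four vertices with coefficient $1$ the values $-r/(2n)$ with $r=n-2,\ n-1,\ 2n-2,\ 2n-1$. A vertex of the first kind jumps when $2t-\frac in\in\mathbb Z$, that is, when $2nt$ is an integer congruent to $i$ or $i+n$ modulo $2n$. These residues are $0,\dots,n-3$ and $n,\dots,2n-3$, each once. A vertex of the second kind jumps when $2nt$ is an integer congruent to $r$ modulo $2n$; these are the four missing residues. So every residue modulo $2n$ occurs exactly once: the sets $A_i$ are pairwise disjoint with union $\frac1N\mathbb Z$. By Lemma 2, $\min_tF_a=\frac d2$. By Lemma 1, $p(a)\notin\lambda S_d+\mathbb Z^d$ for all $\lambda<\frac d2$. Hence $\mu(S_d)\ge\frac d2$. $\square$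

For $d=4$ all of this can be checked by eye. Here $n=3$ and
$$F(t)=\{2t\}+\{t-\tfrac16\}+\{t-\tfrac46\}+\{t-\tfrac26\}+\{t-\tfrac56\}.$$
It has slope $6$ and simple unit jumps exactly at $\frac16\mathbb Z$, and $F(0)=0+\frac56+\frac26+\frac46+\frac16=2$. So $F=2$ at every jump time and $F\ge2$ everywhere. With these values assigned to $e_1,e_2,e_3,e_4,v$ in this order, the point is $p(a)=\frac56(2,1,1,1)-(0,\frac16,\frac46,\frac26)=(\frac53,\frac23,\frac16,\frac12)$. Finally $\operatorname{Vol}(S_4)=6$, while four-dimensional members of $\mathcal C$ have volume $5$ or at least $8$. For $d=3$ the formula for $S_d$ gives $S(\mathbf 1_4)$, with volume $2d-2=4=d+1$, and there is no contradiction.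

So the Statement is false in every dimension $d\ge4$, although its inequality is true in all dimensions. G. Codenotti, F. Santos and M. Schymura (*The covering radius and a discrete surface area for non-hollow simplices*, Discrete Comput. Geom. 67 (2022); arXiv:1903.02866 (2019)) proved the full statement, including the equality case, for $d\le3$. With that theorem, $4$ is exactly the smallest dimension in which it fails. Nothing in these notes depends on this citation.

## Moduli without a common factor in dimension $12$

The simplex $S_4$ has the same barycentric coordinates as $R\in\mathcal C$; only the lattices differ. One may ask whether equality simplices at least always have barycentric coordinates that occur in $\mathcal C$. They do not.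

**Proposition E.** *(i) Let $Q\in\mathcal C$ be a simplex of dimension $\ge1$ and $z$ an interior lattice point. Then the barycentric coordinates of $z$ are $1/m_i$ with integers $m_i$ having a common prime factor. (ii) For $d=12$ there is a lattice simplex $S$ with $\mu(S)=6$ and an interior lattice point with barycentric coordinates $1/m_i$, $(m_i)=(6,6,10,10,10,10,15,30,30,30,30,30,30)$, whose gcd is $1$. So in dimension $12$ there is an equality simplex with an interior lattice point whose barycentric coordinates do not occur for any interior lattice point of any simplex in $\mathcal C$.*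

*Proof of (i).* Induction on the dimension. Barycentric coordinates are invariant under affine equivalence. By minimality of $\mathcal C$, $Q$ is unimodularly equivalent to some $S(\mathbf 1_l)$ or to some $P_1\oplus P_2$ with $P_j\in\mathcal C$. All members of $\mathcal C$ have positive dimension, so the summands have smaller dimension.

**Case $Q\cong S(\mathbf 1_l)$.** Let $x=\lambda_0(-\mathbf 1)+\sum\lambda_ie_i$ be an interior lattice point. Then $\lambda_i-\lambda_0\in\mathbb Z$ and all $\lambda$'s lie strictly between $0$ and $1$, so they are equal. Each is $1/l$, and $l\ge2$ has a prime factor.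

**Case $Q\cong P_1\oplus P_2$, Step 1: the vertices.** This step shows that both summands are simplices. Let $P_j$ have dimension $d_j\ge1$ and $f_j\ge d_j+1$ vertices. We claim that the vertices of $P_1\oplus P_2$ are the nonzero vertices of $P_1$ and of $P_2$, together with $0$ iff $0$ is a vertex of both. Every vertex of the sum is a vertex of $P_1\times\{0\}$ or of $\{0\}\times P_2$. If $p\ne0$ is a vertex of $P_1$, take a functional $c$ that attains its maximum over $P_1$ only at $p$. Since $0\in P_1$, we have $c(p)>0$, so $(c,0)$ attains its maximum over the sum only at $(p,0)$. The same holds for $P_2$. If $0$ is a vertex of both, take functionals $c,c'$ that are negative on $P_1\setminus\{0\}$ and $P_2\setminus\{0\}$; then $(c,c')$ shows that $0$ is a vertex of the sum. If $0$ is not a vertex of some $P_j$, it is interior to a segment in $P_j$, hence not a vertex of the sum.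

Since $Q$ is a simplex, the number of vertices is $d_1+d_2+1$. If $0$ were a vertex of neither summand, the number would be $f_1+f_2\ge d_1+d_2+2$. So $0$ is a vertex of at least one of them, say of $P_2$, after exchanging the summands if necessary. Whether or not $0$ is also a vertex of $P_1$, the number is $f_1+f_2-1$. So $f_1+f_2=d_1+d_2+2$ and both $P_j$ are simplices. In both cases the vertices of the sum are $(p,0)$ with $p\in V(P_1)$ and $(0,q)$ with $q\in V(P_2)\setminus\{0\}$, where $V$ denotes the set of vertices.

**Case $Q\cong P_1\oplus P_2$, Step 2: the coordinates.** This step transfers the common prime. Write $z=(x,y)$ with positive barycentric coordinates $z_p,z_q$. Then $y=(\sum_pz_p)\cdot0+\sum_qz_qq$ is a lattice point, with positive coefficients at all vertices of $P_2$, hence interior to $P_2$. By induction $\sum_pz_p=1/m$ and $z_q=1/m_q$, with a prime $\pi$ dividing the integers $m$ and all $m_q$. Next, $mx=\sum_p(mz_p)p$ is a lattice point, its coefficients are positive with sum $1$, so it is interior to $P_1$. By induction $mz_p=1/m_p'$ with integers $m_p'$. Hence $z_p=1/(m\,m_p')$, and $\pi$ divides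 all denominators. $\square$

*Proof of (ii).* By the Chinese remainder theorem identify $\mathbb Z/30$ with $\mathbb Z/2\times\mathbb Z/3\times\mathbb Z/5\ni(x,y,z)$. Fixing two coordinates gives a residue class modulo the product of the two moduli. Take the following classes.

* Modulo $6$: $(x,y)=(0,0)$ and $(0,1)$. They cover $10$ points.
* Modulo $10$: $(x,z)=(1,0),(1,1),(1,2),(1,3)$. They cover $12$ points.
* Modulo $15$: $(y,z)=(2,4)$. It covers $2$ points.
* Modulo $30$: the single points $(0,2,0),(0,2,1),(0,2,2),(0,2,3),(1,0,4),(1,1,4)$.

Points with $x=0$ and $y\in\{0,1\}$ lie only in the first group, and points with $x=1$ and $z\le3$ only in the second. The remaining points have $x=0$, $y=2$, or $x=1$, $z=4$. Among them $(0,2,4)$ and $(1,2,4)$ form the third group, and the other six are the fourth. So each of the $10+12+2+6=30$ points is covered exactly once, and we have an exact covering system with $13$ classes and the stated moduli. Theorem D(iii) gives a lattice $12$-simplex with $\mu=6$ and an interior lattice point with coordinates $1/m_i$. Since $\gcd(6,10,15)=1$, the $m_i$ have no common prime factor. By (i),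 these coordinates do not occur for any interior lattice point of any simplex in $\mathcal C$. $\square$

## Covering minima of $S(\mathbf 1_{n+1})$

**Definition.** For a convex body $K\subset\mathbb R^n$, the $d$-th covering minimum $\mu_d(K)$ is the maximum of $\mu(\pi(K),\pi(\mathbb Z^n))$ over projections $\pi$ along $(n-d)$-dimensional subspaces spanned by lattice vectors. For $d=n$ this is $\mu(K)$.

**Corollary F.** *$\mu_d(S(\mathbf 1_{n+1}))=d/2$ for all $n\ge d\ge1$.*

*Proof.* **Upper bound.** Here we use that Theorem A was proved for every lattice. Each $\pi(S(\mathbf 1_{n+1}))$ is a $\pi(\mathbb Z^n)$-polytope of dimension $d$ with $0$ in its interior, so its covering radius with respect to $\pi(\mathbb Z^n)$ is at most $\frac d2$.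

**Lower bound.** Here we exhibit one projection. Let $\pi:\mathbb R^n\to\mathbb R^d$ forget the last $n-d$ coordinates; it is the projection along the span of $e_{d+1},\dots,e_n$, and $\pi(\mathbb Z^n)=\mathbb Z^d$. It sends $e_i$ to $e_i$ for $i\le d$, to $0$ for $i>d$, and $-\mathbf 1_n$ to $-\mathbf 1_d$. Since $0\in S(\mathbf 1_{d+1})$, the image of $S(\mathbf 1_{n+1})$ is exactly $S(\mathbf 1_{d+1})$, which has covering radius $\frac d2$. $\square$
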